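\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Two left zeros and an identity:\\ an obstruction to finite bases of quasi-identities}


\begin{abstract}
Let $L$ be the three-element monoid consisting of an identity and two left zeros, and let $R$ be its dual. We prove that a finite semigroup containing $L$ or $R$ as a subsemigroup has no finite basis for its quasi-identities, and indeed no basis in a bounded number of variables. This answers affirmatively a question of Margolis, Saliola and Steinberg for left or right regular bands, for bands, for completely regular semigroups and for all finite semigroups. We also prove a version for classes of semigroups lying between the quasivariety of $L$ and an explicit larger class, and we show that a finite band has a finite basis of quasi-identities if and only if it contains neither $L$ nor $R$, if and only if it is normal.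
\end{abstract}

\section{The question and the answer}\label{sec:intro}

A \emph{quasi-identity} is a formula
\[
(u_1=v_1\wedge\dots\wedge u_n=v_n)\ \Rightarrow\ u=v ,
\]
where $u_i,v_i,u,v$ are semigroup words; with no premises it is an identity. A quasi-identity is a \emph{consequence} of a set $\Sigma$ of quasi-identities if it holds in every semigroup satisfying $\Sigma$. A \emph{basis} for the quasi-identities of a semigroup $S$ is a set $\Sigma$ of quasi-identities that hold in $S$ and of which every quasi-identity of $S$ is a consequence. The class of all semigroups satisfying the quasi-identities of $S$ is the \emph{quasivariety} $\mathrm{qv}(S)$ generated by $S$; so $S$ has a finite basis if and only if $\mathrm{qv}(S)$ is defined by finitely many quasi-identities. We write $T\le S$ if $S$ has a subsemigroup isomorphic to $T$.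

Quasi-identities measure embeddability into powers. They are preserved by subsemigroups and by direct products, so every semigroup that embeds in a power of $S$ lies in $\mathrm{qv}(S)$ (the empty power is the trivial semigroup). Conversely, let $T\in\mathrm{qv}(S)$ be finite. Take the elements of $T$ as variables and the multiplication table of $T$ as premises. Homomorphisms $T\to S$ are the assignments satisfying these premises, so if some distinct $a,b\in T$ were identified by all homomorphisms $T\to S$, the quasi-identity with conclusion $a=b$ would hold in $S$ and fail in $T$. Hence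
\begin{equation}\label{eq:sep}
\begin{gathered}
\text{a finite semigroup $T$ lies in $\mathrm{qv}(S)$ if and only if it embeds in a power of $S$,}\\
\text{that is, if and only if homomorphisms $T\to S$ separate the elements of $T$.}
\end{gathered}
\end{equation}
A finite basis would mean that this separation property can be tested on boundedly many elements at a time.

Let $L=\{0,+,-\}$ be the monoid with identity $0$ and two left zeros $+,-$; thus $0x=x0=x$, $+x=+$ and $-x=-$ for all $x\in L$. Let $R$ be the dual monoid, with two right zeros. The left zero semigroup $\{+,-\}$ is harmless: its quasivariety consists of all left zero semigroups and is defined by the identity $xy=x$. Adjoining an identity changes the picture. It is known that $L$ has no finite basis for its quasi-identities, and that $\mathrm{qv}(L)$ is even minimal among the quasivarieties that are not finitely based. (Neither fact is used below.)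

Does the bad behavior of $L$ spread to every semigroup containing it? This is not automatic. A semigroup $S\ge L$ may satisfy \emph{fewer} quasi-identities than $L$, and the ones that prevent $L$ from having a finite basis may simply be false in $S$. For infinite $S$ the answer is indeed negative. Let $S$ be the semigroup of all maps $\mathbb N\to\mathbb N$ under composition of maps written on the left. It contains $L$, as the identity map together with two constant maps. A quasi-identity that fails in some semigroup fails in a finitely generated one, say $T$. By Cayley's theorem $T$ acts faithfully by left multiplication on $T$ with an identity adjoined. This set is finite or countable, so it can be regarded as a subset of $\mathbb N$; letting $T$ act as the identity outside the subset, we see that $T$ embeds in $S$. So $S$ satisfies only the quasi-identities true in all semigroups, and the empty set is a basis. Any positive answer must therefore exploit finiteness of $S$.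

Margolis, Saliola and Steinberg \cite{MSS} call $L$ \emph{SNFQB} for a class $\mathcal K$ of finite semigroups if no semigroup in $\mathcal K$ that contains $L$ or $R$ as a subsemigroup has a finite basis for its quasi-identities. They ask whether $L$ is SNFQB for left or right regular bands, for bands, for completely regular semigroups, and for all finite semigroups. Recall that a \emph{band} is a semigroup satisfying $x^2=x$, that it is \emph{left regular} if $xyx=xy$ and \emph{right regular} if $xyx=yx$, and that a semigroup is \emph{completely regular} if it is a union of groups.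

\begin{theorem}\label{thm:main}
Let $S$ be a finite semigroup containing $L$ or $R$ as a subsemigroup. Then $S$ has no finite basis for its quasi-identities; in fact, no set of quasi-identities in a bounded number of variables is a basis for the quasi-identities of $S$.
\end{theorem}

\begin{corollary}
The monoid $L$ is SNFQB for each of the following classes of finite semigroups: left regular bands or right regular bands; bands; completely regular semigroups; all finite semigroups.
\end{corollary}

For bands the theorem has a converse. A band is \emph{normal} if it satisfies $xyzw=xzyw$.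

\begin{theorem}\label{thm:bands}
For a finite band $S$ the following are equivalent:
\begin{enumerate}
\item[(i)] $S$ has a finite basis of quasi-identities;
\item[(ii)] $S$ contains neither $L$ nor $R$;
\item[(iii)] $S$ is normal.
\end{enumerate}
Moreover, every normal band, finite or not, has a finite basis of quasi-identities.
\end{theorem}

In particular, a finite left regular band has a finite basis of quasi-identities if and only if it does not contain $L$, if and only if it is normal; it never contains $R$, because in $R$ we have ${+}{-}{+}=+$ and ${+}{-}=-$.

The proof of Theorem~\ref{thm:main} has two ingredients. The pigeonhole principle on more than $|S|$ variables yields quasi-identities true in $S$ (Section~\ref{sec:q}). For each $n$ we then construct a finite semigroup that violates one of them although all its $n$-generated subsemigroups embed in powers of $L$ (Sections~\ref{sec:A} and~\ref{sec:hom}). Section~\ref{sec:small} shows the construction in its smallest instance. Section~\ref{sec:interval} extends Theorem~\ref{thm:main} to an interval of classes, Section~\ref{sec:bands} proves Theorem~\ref{thm:bands}, and Section~\ref{sec:limits} shows that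 the converse fails beyond bands.

\section{A small case: eleven elements}\label{sec:small}

This section motivates the construction; the proofs start in Section~\ref{sec:q}. Let first $S=L$. By \eqref{eq:sep} we want a finite semigroup $A$ with elements $a\ne b$ that no homomorphism $A\to L$ separates, such that the obstruction involves many elements and disappears when one of them is removed.

\paragraph{Chains.} An element of $L$ is either the identity or forgets everything to its right. So let $A$ contain left zeros $g_1,g_2$ and $a=s_0,s_1,\dots,s_N=b$, and elements $z_1,\dots,z_N$ such that $z_tg_1$ and $z_tg_2$ are the two elements $s_{t-1},s_t$, in some order. Let $\varphi:A\to L$ be a homomorphism. If $\varphi(z_t)\in\{+,-\}$, then $\varphi(s_{t-1})=\varphi(s_t)=\varphi(z_t)$. If this happens for all $t$, then $\varphi(a)=\varphi(b)$. If instead $\varphi(z_t)=0$ for some $t$, then $\varphi(z_tu)=\varphi(u)$ for all $u$; so if we also arrange that $z_ta=z_tb$ for all $t$, again $\varphi(a)=\varphi(b)$. Thus $a$ and $b$ are never separated, while the removal of a single $z_t$ breaks the chain.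

\paragraph{Two directions.} We want all other pairs to be separated, so that $a,b$ is the only obstacle to an embedding in a power of $L$. To separate $s_{t-1}$ from $s_t$ we need a homomorphism $\varphi$ with $\varphi(z_t)=0$ and with a jump from one sign to the other at this place. Since $\varphi(a)=\varphi(b)$, there must be a jump back. Now suppose the chain had only one direction, $z_tg_1=s_{t-1}$ and $z_tg_2=s_t$ for all $t$. Then every jump would lead from $\varphi(g_1)$ to $\varphi(g_2)$, and two jumps could not follow one another. So we take $N=2h$ and reverse the direction in the second half of the chain. A jump in the first half can then be undone in the second.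

\paragraph{Pairing.} It remains to decide which jumps go together. Imagine $a$ and $b$ glued, so that the chain becomes a $2h$-gon with edges $z_1,\dots,z_{2h}$. We pair \emph{opposite} edges, $z_p$ with $z_{p+h}$; cutting both splits the polygon into two arcs, to which we give different signs. (Pairing $z_p$ with $z_{2h+1-p}$ would not do: $s_r$ and $s_{2h-r}$ would then receive the same sign every time.) We count $g_1$ to the side of the cut on which $a$ and $b$ lie, and $g_2$ to the other side. An element $z$ of the pair maps each left zero $k$ to the end of the edge $z$ that lies on the same side of the cut as $k$. In particular $z$ does not distinguish $a$ from $b$, and the direction of the chain is reversed in the second half.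

\paragraph{The case $h=2$.} There are two pairs, $\{z_1,z_3\}$ and $\{z_2,z_4\}$, with sign functions $\lambda_1$ and $\lambda_2$. The recipe gives the following maps on $K=\{a,s_1,s_2,s_3,b,g_1,g_2\}$:
\[
\begin{array}{c|ccccccc}
 & a & s_1 & s_2 & s_3 & b & g_1 & g_2\\ \hline
\lambda_1 & + & - & - & + & + & + & -\\
z_1 & a & s_1 & s_1 & a & a & a & s_1\\
z_3 & s_3 & s_2 & s_2 & s_3 & s_3 & s_3 & s_2\\ \hline
\lambda_2 & + & + & - & - & + & + & -\\
z_2 & s_1 & s_1 & s_2 & s_2 & s_1 & s_1 & s_2\\
z_4 & b & b & s_3 & s_3 & b & b & s_3
\end{array}
\]
Compose maps written on the left. The map $z_3$ preserves $\lambda_1$, and $z_1k$ depends only on $\lambda_1(k)$; hence $z_1z_3=z_1$. The map $z_2$ has image $\{s_1,s_2\}$, on which $\lambda_1$ is constantly $-$; hence $z_1z_2$ is the constant map with value $s_1$. In the same way, two maps of the same pair multiply to the first one, and two maps of different pairs multiply to a constant. So $z_1,z_2,z_3,z_4$ and the seven constant maps (which we identify with the elements of $K$) form a semigroup $A$ with eleven elements. The table shows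
\[
z_1g_1=a,\ z_1g_2=s_1=z_2g_1,\ z_2g_2=s_2=z_3g_2,\ z_3g_1=s_3=z_4g_2,\ z_4g_1=b,
\]
and $z_ta=z_tb$ for all $t$. So no homomorphism $A\to L$ separates $a$ from $b$, and $A\notin\mathrm{qv}(L)$.

On the other hand, $\lambda_1$ and $\lambda_2$ extend to homomorphisms $\varphi_1,\varphi_2:A\to L$ (this is checked in general in Lemma~\ref{lem:sep}) with the following values of $(\varphi_1,\varphi_2)$:
\[
\begin{array}{cccccccccc}
a & s_1 & s_2 & s_3 & b & & z_1 & z_2 & z_3 & z_4\\
{+}{+} & {-}{+} & {-}{-} & {+}{-} & {+}{+} & & 0{+} & {-}0 & 0{-} & {+}0
\end{array}
\]
Among these nine elements only $a$ and $b$ get the same pair of values. The element $g_i$ is separated from all other elements by the map sending $g_i$ to $-$ and everything else to $+$; this is a homomorphism, because a product equals $g_i$ only if its first factor is $g_i$. So $a,b$ is the only pair that is not separated. A subsemigroup generated by at most three elements misses some $z_t$, since a product equals $z_t$ only if its first factor is $z_t$; and without $z_t$ the elements $a$ and $b$ can be separated. If $z_4$ is missing, for example, send $b$ to $-$ and everything else to $+$; this is a homomorphism,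 because a product equals $b$ only if its first factor is $b$ or $z_4$. Longer chains have the same properties with $2h$ in place of $4$ (see Sections~\ref{sec:A} and~\ref{sec:hom}), and this settles $S=L$.

\paragraph{From $L$ to $S$.} For larger $S$ this is not enough. In $A$ the elements $z_1,a,s_1$ form a copy of $L$, since $z_1$ is idempotent and fixes $a$ and $s_1$. So Theorem~\ref{thm:main} applies to $S=A$, but $A$ itself, being a member of $\mathrm{qv}(A)$, cannot serve in its proof. The construction must be adapted to the size of $S$. What a finite $S$ cannot do is to distinguish many elements $g_1,\dots,g_m$ by their effect as right factors, and if $g_i$ and $g_j$ act alike, every chain built on them collapses. Since we do not know in advance which two of them will act alike, we lay a chain from $a$ to $b$ for \emph{every} pair $g_i,g_j$. The collapse no longer depends on the condition $z_ta=z_tb$, which is therefore not needed as a premise.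

\section{Quasi-identities from the pigeonhole principle}\label{sec:q}

Fix $m\ge2$ and $h\ge2$, and let $E=\{(i,j):1\le i<j\le m\}$. Let $q_{m,h}$ be the following quasi-identity. Its variables are
\[
x,\ y;\qquad g_1,\dots,g_m;\qquad z^e_t\ (e\in E,\ 1\le t\le 2h);\qquad s^e_t\ (e\in E,\ 0<t<2h).
\]
With the convention $s^e_0=x$ and $s^e_{2h}=y$ for all $e$, its premises are, for every $e=(i,j)\in E$,
\begin{equation}\label{eq:premises}
\begin{aligned}
z^e_tg_i&=s^e_{t-1}, & z^e_tg_j&=s^e_t &&\text{for }1\le t\le h,\\
z^e_tg_j&=s^e_{t-1}, & z^e_tg_i&=s^e_t &&\text{for }h<t\le2h,
\end{aligned}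
\end{equation}
and its conclusion is $x=y$.

For a semigroup $S$, let $\rho_S$ be the equivalence relation of acting alike as right factors:
\[
g\mathrel{\rho_S}g'\quad\Longleftrightarrow\quad zg=zg'\ \text{ for all }z\in S .
\]

\begin{lemma}\label{lem:pigeon}
If $\rho_S$ has fewer than $m$ classes (for example, if $|S|<m$), then $S$ satisfies $q_{m,h}$ for all $h\ge2$.
\end{lemma}

\begin{proof}
Let values in $S$ satisfying the premises be given; denote them by the same letters as the variables. There are $i<j$ such that $g_i$ and $g_j$ are $\rho_S$-equivalent. Let $e=(i,j)$. Then $z^e_tg_i=z^e_tg_j$, that is, $s^e_{t-1}=s^e_t$, for $1\le t\le2h$. Hence $x=s^e_0=s^e_{2h}=y$.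
\end{proof}

The directions in \eqref{eq:premises} play no role in this proof. They matter for the semigroup violating $q_{m,h}$.

\section{The semigroups $A_{m,h}$}\label{sec:A}

Keep $m,h\ge2$ and $E$. Let $K$ be a set consisting of the distinct elements
\[
a,\ b;\qquad g_1,\dots,g_m;\qquad s^e_t\quad(e\in E,\ 0<t<2h),
\]
and put $s^e_0=a$, $s^e_{2h}=b$ for all $e\in E$. Let $X=\{z^e_t:e\in E,\ 1\le t\le2h\}$ be a set of distinct symbols, and put
\[
I_z=\{s^e_{t-1},s^e_t\}\qquad\text{for }z=z^e_t .
\]
The sets $I_z$ are the edges of a graph on $K$. It consists of the isolated points $g_k$ and, for each $e\in E$, of a path from $a$ to $b$ with $2h$ edges; different paths meet only in $a$ and $b$. In particular the sets $I_z$ are pairwise distinct.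

\paragraph{Classes and labels.} For $e\in E$ and $1\le p\le h$ we call $\alpha=(e,p)$, or the pair $\{z^e_p,z^e_{p+h}\}$, a \emph{class}, and write $z\in\alpha$ for $z\in\{z^e_p,z^e_{p+h}\}$. The classes partition $X$. For $\alpha=(e,p)$ with $e=(i,j)$, define $\lambda_\alpha:K\to\{+,-\}$ by
\[
\lambda_\alpha(k)=-\quad\Longleftrightarrow\quad k=g_j\ \text{ or }\ k=s^e_r\text{ with }p\le r\le p+h-1 .
\]
Since $1\le p$ and $p+h-1\le2h-1$, we have $\lambda_\alpha(a)=\lambda_\alpha(b)=+$; also $\lambda_\alpha(g_i)=+$, and $\lambda_\alpha=+$ on the path of every $e'\ne e$. See Figure~\ref{fig:cut}. As we run through the path of $e$ from $a$ to $b$, the label $\lambda_\alpha$ changes exactly at the edges with $t=p$ and $t=p+h$. This proves the \emph{crossing rule}: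
\begin{equation}\label{eq:cross}
\text{the two elements of $I_z$ have different labels under }\lambda_\alpha\quad\Longleftrightarrow\quad z\in\alpha .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\coordinate (a) at (105:2);
\coordinate (s1) at (150:2);
\coordinate (s2) at (210:2);
\coordinate (s3) at (270:2);
\coordinate (s4) at (330:2);
\coordinate (s5) at (30:2);
\coordinate (b) at (75:2);
\draw (a)--(s1) node[midway,above left]{$z_1$};
\draw[very thick] (s1)--(s2) node[pos=0.3,left]{$z_2$};
\draw (s2)--(s3) node[midway,below left]{$z_3$};
\draw (s3)--(s4) node[midway,below right]{$z_4$};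
\draw[very thick] (s4)--(s5) node[pos=0.7,right]{$z_5$};
\draw (s5)--(b) node[midway,above right]{$z_6$};
\draw[dashed] (-2.9,0)--(2.9,0);
\foreach \p in {a,b,s1,s5} \fill (\p) circle (2pt);
\foreach \p in {s2,s3,s4} \filldraw[fill=white] (\p) circle (2.6pt);
\node[above] at (a) {$a$};
\node[above] at (b) {$b$};
\node[left] at (s1) {$s_1$};
\node[left] at (s2) {$s_2$};
\node[below] at (s3) {$s_3$};
\node[right] at (s4) {$s_4$};
\node[right] at (s5) {$s_5$};
\end{tikzpicture}
\caption{The path of one pair $e$ for $h=3$, drawn as a hexagon opened at one vertex (superscripts $e$ omitted). The class $(e,2)=\{z_2,z_5\}$ consists of the two thick opposite edges. The dashed line cuts both of them; white points have label $-$ and black points label $+$ under $\lambda_{(e,2)}$. Each of $z_2,z_5$ acts on $K$ by sending a point to the end of the respective thick edge that has the same label.}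
\label{fig:cut}
\end{figure}

\paragraph{Maps.} For $z\in\alpha$ define $f_z:K\to K$ by
\begin{equation}\label{eq:fz}
f_z(k)=\text{the element of $I_z$ that has the same $\lambda_\alpha$-label as }k .
\end{equation}
By \eqref{eq:cross} there is exactly one such element. The map $f_z$ fixes both elements of $I_z$, so its image is $I_z$. Hence $f_z$ is not constant, and the maps $f_z$ $(z\in X)$ are pairwise distinct. They are multiplied as follows.
\begin{itemize}
\item If $z,z'$ belong to the same class $\alpha$, then $f_zf_{z'}=f_z$: the points $f_{z'}(k)$ and $k$ have the same $\lambda_\alpha$-label, and the value of $f_z$ at a point depends only on the $\lambda_\alpha$-label of the point.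
\item If $z\in\alpha$ and $z'\notin\alpha$, then $f_zf_{z'}$ is constant with value in $I_z$: by \eqref{eq:cross}, $\lambda_\alpha$ is constant on the image $I_{z'}$ of $f_{z'}$.
\end{itemize}
Therefore the maps $f_z$ together with all constant maps form a semigroup of transformations of $K$ (maps written on the left). We call it $A_{m,h}$, or $A$ for short. Identifying $z\in X$ with $f_z$ and $k\in K$ with the constant map with value $k$, we have $A=X\sqcup K$ and, for $k\in K$, $u\in A$, $z,z'\in X$,
\begin{equation}\label{eq:mult}
ku=k,\qquad zk=f_z(k)\in I_z,\qquad
\begin{cases}zz'=z&\text{if $z,z'$ are in the same class,}\\ zz'\in I_z&\text{otherwise.}\end{cases}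
\end{equation}
Two consequences will be used constantly: $zu\in\{z\}\cup I_z$ for all $z\in X$ and $u\in A$; and a product of elements of $A$ that lies in $X$ equals its first factor.

\begin{lemma}\label{lem:fails}
The semigroup $A_{m,h}$ does not satisfy $q_{m,h}$.
\end{lemma}

\begin{proof}
Assign $a$ to $x$, $b$ to $y$, and to every other variable the element of the same name. Let $e=(i,j)$, let $1\le p\le h$ and let $\alpha=(e,p)$, so that $\lambda_\alpha(g_i)=+$ and $\lambda_\alpha(g_j)=-$. For $t=p$ the labels of $s^e_{t-1}$ and $s^e_t$ are $+$ and $-$; so $z^e_tg_i=s^e_{t-1}$ and $z^e_tg_j=s^e_t$. For $t=p+h$ the labels of $s^e_{t-1}$ and $s^e_t$ are $-$ and $+$; so $z^e_tg_j=s^e_{t-1}$ and $z^e_tg_i=s^e_t$. All premises \eqref{eq:premises} hold, but $a\ne b$.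
\end{proof}

\section{Homomorphisms to $L$ and the proof of Theorem~\ref{thm:main}}\label{sec:hom}

The next lemma says that $a,b$ is the only pair that can prevent $A$ from embedding in a power of $L$.

\begin{lemma}\label{lem:sep}
Let $u\ne v$ be elements of $A=A_{m,h}$ with $\{u,v\}\ne\{a,b\}$. Then some homomorphism $A\to L$ separates $u$ and $v$.
\end{lemma}

\begin{proof}
We use two kinds of homomorphisms.

\emph{The maps $\varphi_\alpha$.} For a class $\alpha$ define $\varphi_\alpha:A\to L$ by
\[
\varphi_\alpha(k)=\lambda_\alpha(k)\ (k\in K),\qquad \varphi_\alpha(z)=0\ (z\in\alpha),\qquad \varphi_\alpha(z)=\text{the value of $\lambda_\alpha$ on $I_z$}\ (z\in X,\ z\notin\alpha),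
\]
where the last value is well defined by \eqref{eq:cross}. We check $\varphi_\alpha(uv)=\varphi_\alpha(u)\varphi_\alpha(v)$ for all $u,v\in A$.
\begin{itemize}
\item $u\in K$: here $uv=u$ and $\varphi_\alpha(u)$ is a left zero of $L$; both sides are $\varphi_\alpha(u)$.
\item $u\in X$, $u\notin\alpha$: here $uv\in\{u\}\cup I_u$, and $\varphi_\alpha$ takes on this set only the value $\varphi_\alpha(u)$, which is a left zero; both sides are $\varphi_\alpha(u)$.
\item $u\in\alpha$: since $\varphi_\alpha(u)=0$, we need $\varphi_\alpha(uv)=\varphi_\alpha(v)$. For $v\in K$ this is \eqref{eq:fz}. For $v\in\alpha$ we have $uv=u$, and both values are $0$. For $v\in X$ with $v\notin\alpha$, the constant map $uv$ has the value $f_u(k)$ for any $k\in I_v$; so $\varphi_\alpha(uv)=\lambda_\alpha(f_u(k))=\lambda_\alpha(k)=\varphi_\alpha(v)$.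
\end{itemize}

\emph{The maps $\psi_i$.} For $1\le i\le m$ let $\psi_i(g_i)=-$ and $\psi_i(u)=+$ for all other $u\in A$. We have $g_iu=g_i$. If $u\ne g_i$, then $uv\ne g_i$ by \eqref{eq:mult}, because $g_i$ lies in no $I_z$. So in all cases $\psi_i(uv)=\psi_i(u)=\psi_i(u)\psi_i(v)$.

\emph{Separation.} If $u$ or $v$ is some $g_i$, use $\psi_i$. If for some class $\alpha$ exactly one of $u,v$ belongs to $\alpha$, use $\varphi_\alpha$, which takes the value $0$ exactly on $\alpha$. Up to exchanging $u$ and $v$, two cases remain: $u$ and $v$ are the two elements of one class, or both lie in $K$ and neither is a $g_i$. In both we use that, by \eqref{eq:cross}, for $0\le r\le r'\le 2h$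
\begin{equation}\label{eq:count}
\lambda_{(e,p)}(s^e_r)\ne\lambda_{(e,p)}(s^e_{r'})\quad\Longleftrightarrow\quad\text{exactly one of $p$, $p+h$ lies in }\{r+1,\dots,r'\}.
\end{equation}

\emph{$u$ and $v$ are the two elements of one class:} $u=z^e_p$ and $v=z^e_{p+h}$. Since $h\ge2$, there is $p'\ne p$ with $1\le p'\le h$; let $\beta=(e,p')$. The elements $u,v$ do not belong to $\beta$, so $\varphi_\beta(u)=\lambda_\beta(s^e_p)$ and $\varphi_\beta(v)=\lambda_\beta(s^e_{p+h-1})$. If $p'>p$, then $p'\in\{p+1,\dots,p+h-1\}$, while $p'+h>p+h-1$. If $p'<p$, then $p'+h\in\{p+1,\dots,p+h-1\}$, while $p'<p+1$. In both cases \eqref{eq:count} shows that $\varphi_\beta$ separates $u$ and $v$. (This is the only use of $h\ge2$ in the separation.)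

\emph{$u$ and $v$ are both of the form $s^e_r$ with $0\le r\le2h$.} First let them lie on the path of the same $e$, say $u=s^e_r$, $v=s^e_{r'}$ with $r<r'$ and $(r,r')\ne(0,2h)$. We choose a class $\alpha=(e,p)$ for which exactly one of its two indices $p,p+h$ lies in $\{r+1,\dots,r'\}$; by \eqref{eq:count}, $\varphi_\alpha$ separates $u$ and $v$.
\begin{itemize}
\item If $r'-r\le h$, take the class of $z^e_{r+1}$. The other index in it is $r+1+h>r'$ or $r+1-h\le r$.
\item If $r'-r>h$ and $r>0$, then $r<h$; take the class with the indices $r$ and $r+h$. Here $r+h\in\{r+1,\dots,r'\}$.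
\item If $r'-r>h$ and $r=0$, then $h<r'<2h$; take the class with the indices $r'+1-h$ and $r'+1$. Here $r'+1-h\in\{1,\dots,r'\}$.
\end{itemize}
Now let $u,v$ not lie on a common path, say $u=s^e_r$ with $0<r<2h$ and $v=s^{e'}_{r'}$ with $e'\ne e$ and $0<r'<2h$. The case just treated, applied to the elements $a=s^e_0$ and $u$ of the path of $e$, gives a class $\alpha=(e,p)$ with $\lambda_\alpha(u)\ne\lambda_\alpha(a)$. As $\lambda_\alpha(v)=+=\lambda_\alpha(a)$, the map $\varphi_\alpha$ separates $u$ and $v$.
\end{proof}

The pair $a,b$ becomes separable as soon as every path from $a$ to $b$ has lost an edge.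

\begin{lemma}\label{lem:local}
If $n<2h$, then every subsemigroup $T$ of $A_{m,h}$ generated by at most $n$ elements embeds in a finite power of $L$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sep}, restrictions to $T$ of homomorphisms $A\to L$ separate all pairs of elements of $T$ other than $a,b$. As $T$ is finite, it suffices to find a homomorphism $T\to L$ separating $a$ and $b$, if both lie in $T$.

Let $X_T=T\cap X$. A product of generators that lies in $X$ equals its first factor, so $X_T$ consists of generators and $|X_T|\le n<2h$. Let $\Gamma$ be the graph on $K$ with the edges $I_z$ $(z\in X_T)$; it has fewer than $2h$ edges. In the graph with all edges $I_z$ $(z\in X)$, a path from $a$ to $b$ must run through all $2h$ edges belonging to some $e\in E$; so $a$ and $b$ are in different components of $\Gamma$.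

By \eqref{eq:mult}, $X_T\cup K$ is a subsemigroup of $A$; it contains $T$. Define $\varphi:X_T\cup K\to\{+,-\}\subseteq L$ as follows. For $k\in K$, let $\varphi(k)=+$ if $k$ lies in the component of $a$ in $\Gamma$, and $\varphi(k)=-$ otherwise. For $z\in X_T$, let $\varphi(z)$ be the common value of $\varphi$ on the two ends of the edge $I_z$. Since $ku=k$ for $k\in K$ and $zu\in\{z\}\cup I_z$ for $z\in X_T$, we always have $\varphi(uv)=\varphi(u)$, and $\varphi(u)=\varphi(u)\varphi(v)$ because $\varphi(u)$ is a left zero. So $\varphi$ is a homomorphism, with $\varphi(a)=+$ and $\varphi(b)=-$.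
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
First let $L\le S$. Let $\Sigma$ be a set of quasi-identities that hold in $S$, each in at most $n$ variables. Choose $m>|S|$ and $h\ge2$ with $2h>n$, and let $A=A_{m,h}$.

An assignment of elements of $A$ to the variables of some $\sigma\in\Sigma$ takes place in a subsemigroup $T$ generated by at most $n$ elements. By Lemma~\ref{lem:local}, $T$ embeds in a power of $L$, hence in a power of $S$; so $T$ satisfies $\sigma$. Thus $A$ satisfies $\Sigma$. But $q_{m,h}$ fails in $A$ by Lemma~\ref{lem:fails} and holds in $S$ by Lemma~\ref{lem:pigeon}. So $q_{m,h}$ is a quasi-identity of $S$ that is not a consequence of $\Sigma$, and $\Sigma$ is not a basis. A finite basis would involve a bounded number of variables, so there is none.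

If $R\le S$, then the opposite semigroup $S^{\mathrm{op}}$ contains $R^{\mathrm{op}}\cong L$. Reversing all words turns bases for $S$ into bases for $S^{\mathrm{op}}$ and does not change the variables, so the claim for $S$ follows from the claim for $S^{\mathrm{op}}$.
\end{proof}

\section{All classes between $\mathrm{qv}(L)$ and $\mathcal N_m$}\label{sec:interval}

The proof used very little about $S$: that $\mathrm{qv}(S)$ contains $L$, and that $S$ satisfies $q_{m,h}$ for one $m$ and all $h\ge2$. Nor is the restriction to quasi-identities essential. For $m\ge2$ let $\mathcal N_m$ be the class of all semigroups that satisfy $q_{m,h}$ for all $h\ge2$. By Lemma~\ref{lem:pigeon}, $\mathrm{qv}(L)\subseteq\mathcal N_m$ for $m\ge4$. A universal sentence in $n$ variables is a sentence $\forall x_1\cdots\forall x_n\,\theta$ with $\theta$ quantifier-free.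

\begin{theorem}\label{thm:interval}
Let $m\ge2$ and let $\mathcal C$ be a class of semigroups with $\mathrm{qv}(L)\subseteq\mathcal C\subseteq\mathcal N_m$. Then $\mathcal C$ is not axiomatizable by universal first-order sentences in a bounded number of variables, not even within finite semigroups.

Consequently, for every (possibly infinite) semigroup $S$ containing $L$ for which $\rho_S$ has finitely many classes, in particular for every finite $S\ge L$, the quasivariety $\mathrm{qv}(S)$ is not finitely axiomatizable in first-order logic. The dual statements hold for $R$.
\end{theorem}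

\begin{proof}
Let $\Phi$ be a set of universal sentences, each in at most $n$ variables, that hold in all finite semigroups of $\mathcal C$. We show that $\Phi$ also holds in some finite semigroup outside $\mathcal C$; this proves the first claim. Choose $h\ge2$ with $2h>n$ and let $A=A_{m,h}$. A universal sentence in at most $n$ variables holds in $A$ if it holds in all subsemigroups of $A$ generated by at most $n$ elements. By Lemma~\ref{lem:local} these are finite members of $\mathrm{qv}(L)\subseteq\mathcal C$, so $A$ satisfies $\Phi$. But $A\notin\mathcal N_m$ by Lemma~\ref{lem:fails}, hence $A\notin\mathcal C$.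

For the second claim let $m\ge2$ be larger than the number of classes of $\rho_S$. By Lemma~\ref{lem:pigeon}, $S\in\mathcal N_m$; since $\mathcal N_m$ is defined by quasi-identities, $\mathrm{qv}(L)\subseteq\mathrm{qv}(S)\subseteq\mathcal N_m$. Suppose that $\mathrm{qv}(S)$ is finitely axiomatizable, that is, defined by one first-order sentence $\theta$. The class $\mathrm{qv}(S)$ is also defined by the associative law and the quasi-identities of $S$. These imply $\theta$, so by the compactness theorem $\theta$ is implied by the associative law and finitely many quasi-identities of $S$, which therefore define $\mathrm{qv}(S)$. They are universal sentences in a bounded number of variables, which contradicts the first claim with $\mathcal C=\mathrm{qv}(S)$. The statements for $R$ follow by passing to opposite semigroups (so $\rho_{S^{\mathrm{op}}}$ takes the place of $\rho_S$).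
\end{proof}

Some finiteness condition on $S$ is needed here, as the semigroup of all maps $\mathbb N\to\mathbb N$ in Section~\ref{sec:intro} shows.

\begin{remark}
Replacing the hypothesis $L\le S$ by $L\in\mathrm{qv}(S)$ gives nothing more, since the two are equivalent. Indeed, if $L\in\mathrm{qv}(S)$, then by \eqref{eq:sep} there is a homomorphism $\varphi:L\to S$ with $\varphi(+)\ne\varphi(-)$, and $\varphi$ is injective: if $\varphi(0)=\varphi(+)$, then $\varphi(-)=\varphi(0)\varphi(-)=\varphi(+)\varphi(-)=\varphi(+)$, a contradiction; if $\varphi(0)=\varphi(-)$, then $\varphi(+)=\varphi(0)\varphi(+)=\varphi(-)\varphi(+)=\varphi(-)$, again a contradiction. So Theorem~\ref{thm:main} covers exactly the finite $S$ with $L$ or $R$ in $\mathrm{qv}(S)$.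
\end{remark}

\section{Bands}\label{sec:bands}

We now prove Theorem~\ref{thm:bands}. We use the Clifford--McLean theorem: every band $B$ has a homomorphism $\sigma$ onto a semilattice (a commutative band) whose classes $B_\alpha=\sigma^{-1}(\alpha)$ are \emph{rectangular} bands, that is, satisfy $xyx=x$. The semilattice is ordered by $\alpha\ge\beta\Leftrightarrow\alpha\beta=\beta$. Thus $\sigma(uv)\ge\alpha$ if and only if $\sigma(u)\ge\alpha$ and $\sigma(v)\ge\alpha$.

The implication (i)$\Rightarrow$(ii) is Theorem~\ref{thm:main}. For (iii)$\Rightarrow$(ii), note that subsemigroups of normal bands are normal, while $L$ and $R$ are not: the products $0\,{+}\,{-}\,0$ and $0\,{-}\,{+}\,0$ are $+$ and $-$ in $L$, and $-$ and $+$ in $R$.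

\subsection{Bands without $L$ and $R$ are normal}

We prove (ii)$\Rightarrow$(iii) for an arbitrary band $B$. Where could copies of $L$ and $R$ be found? An idempotent $e$ is an identity for $eBe$, so we look there for left zero and right zero pairs.

\emph{Claim. Let $B$ contain neither $L$ nor $R$, and let $e\in B$. If $u,v\in eBe$ satisfy $\sigma(u)=\sigma(v)$, then $u=v$.} Suppose $u\ne v$. We have $uvu=u$ and $vuv=v$, and either $uv\ne v$ or $uv\ne u$.

If $uv\ne v$, then $(uv)v=uv$ and $v(uv)=v$, so $\{uv,v\}\subseteq eBe$ is a two-element left zero semigroup. If $uv\ne u$, then $u(uv)=uv$ and $(uv)u=u$, so $\{u,uv\}\subseteq eBe$ is a two-element right zero semigroup. In both cases the pair does not contain $e$. Otherwise $\sigma(e)=\sigma(u)$, and every $w\in eBe$ with $\sigma(w)=\sigma(u)$ satisfies $w=ewe=e$, so the two elements of the pair would coincide. Adding $e$ to the pair, we obtain a copy of $L$ or $R$, a contradiction.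

Now let $x,y,z,w\in B$, $u=xyzw$ and $v=xzyw$. Clearly $\sigma(u)=\sigma(v)$. The elements $ux$ and $vx$ lie in $xBx$ and have the same image under $\sigma$, so $ux=vx$ by the claim, and
\[
u=uu=(ux)yzw=(vx)yzw=vu .
\]
Likewise $wu,wv\in wBw$, so $wu=wv$ and
\[
u=uu=xyz(wu)=xyz(wv)=uv .
\]
Exchanging $y$ and $z$ exchanges $u$ and $v$, so the first equation also gives $v=uv$. Hence $u=uv=v$.

\subsection{Normal bands have finite bases}

Let $L_2$ and $R_2$ be the two-element left zero and right zero semigroups, $Sl_2=\{0,1\}$ the two-element semilattice, and $L_2^0$, $R_2^0$ the semigroups obtained from $L_2,R_2$ by adjoining a zero. We shall see that the elements of a normal band are separated by homomorphisms to these five bands. So we need quasi-identities that detect which of them embed in a given band. Let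
\begin{align*}
\varrho:&\quad xyx=x;\\
\nu_l:&\quad xy=x\wedge yx=y\ \Rightarrow\ x=y;\\
\kappa_l:&\quad xy=x\wedge yx=y\wedge xz=yz\ \Rightarrow\ x=y;
\end{align*}
and let $\nu_r,\kappa_r$ be the left--right duals of $\nu_l,\kappa_l$.

\begin{lemma}\label{lem:detect}
In a band $B$, the quasi-identities $\varrho,\nu_l,\nu_r,\kappa_l,\kappa_r$ fail if and only if $B$ contains $Sl_2$, $L_2$, $R_2$, $L_2^0$, $R_2^0$, respectively.
\end{lemma}

\begin{proof}
By duality we consider $\varrho,\nu_l,\kappa_l$ only. In $Sl_2$ the identity $\varrho$ fails for $x=1$, $y=0$; conversely, if $xyx\ne x$, then $\{x,xyx\}\cong Sl_2$ with $xyx$ as zero. Failure of $\nu_l$ means precisely the existence of a two-element left zero subsemigroup. In $L_2^0=\{p,q,0\}$ the quasi-identity $\kappa_l$ fails for $x=p$, $y=q$, $z=0$.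

Conversely, let $p\ne q$ in $B$ with $pq=p$, $qp=q$, $pz=qz$, and put $c=pzp$. Then $pc=c=cp$, and
\[
qc=qpzp=qzp=pzp=c,\qquad cq=pzpq=pzp=c .
\]
If $c=p$, then $qc=c$ says $qp=p$, so $q=qp=p$. If $c=q$, then $pc=c$ says $pq=q$, so $p=pq=q$. Both are impossible; hence $p,q,c$ are distinct and $\{p,q,c\}\cong L_2^0$.
\end{proof}

Let $S$ be any normal band. Let $\Sigma(S)$ consist of $x^2=x$, $xyzw=xzyw$ and those of $\varrho,\nu_l,\nu_r,\kappa_l,\kappa_r$ that hold in $S$. This is a finite set of quasi-identities of $S$. We show that it is a basis. It suffices to prove that every semigroup $B$ satisfying $\Sigma(S)$ embeds in a power of $S$, since then all quasi-identities of $S$ hold in $B$. Such a $B$ is a normal band. So let $x\ne y$ be elements of $B$; we look for a homomorphism $B\to S$ separating them.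

\emph{Case 1: $\sigma(x)\ne\sigma(y)$.} After exchanging $x$ and $y$ if necessary, $\sigma(y)\not\ge\sigma(x)$. Then $\sigma(xyx)=\sigma(x)\sigma(y)\ne\sigma(x)$, so $\varrho$ fails in $B$. Hence $\varrho\notin\Sigma(S)$, so $\varrho$ fails in $S$, and $Sl_2\le S$ by Lemma~\ref{lem:detect}. The map $B\to Sl_2$ sending $u$ to $1$ if $\sigma(u)\ge\sigma(x)$ and to $0$ otherwise is a homomorphism; it sends $x$ to $1$ and $y$ to $0$.

\emph{Case 2: $\sigma(x)=\sigma(y)=\alpha$.} If both $yx=x$ and $xy=x$, then $y=yxy=xy=x$. So $yx\ne x$ or $xy\ne x$. Reversing all words maps $\Sigma(S)$ to $\Sigma(S^{\mathrm{op}})$, up to renaming of variables, so we may pass from $B$ and $S$ to $B^{\mathrm{op}}$ and $S^{\mathrm{op}}$; this exchanges the two situations. We may therefore assume that $yx\ne x$, and we put $y'=yx$. Then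
\begin{equation}\label{eq:yprime}
xy'=xyx=x,\qquad y'x=y',\qquad y'\ne x .
\end{equation}
So $\nu_l$ fails in $B$, hence in $S$, and $L_2\le S$. The question is now whether a zero is available for those elements of $B$ that are not above $\alpha$.

\emph{Case 2a: $L_2^0\le S$.} Let $P=\{w\in B_\alpha:wx=w\}$. This is a left zero semigroup: for $w,w'\in P$ we have $ww'=wxw'x=w(xw'x)=wx=w$. Adjoin a new zero to it, and define $\Lambda:B\to P^0=P\cup\{0\}$ by $\Lambda(u)=ux$ if $\sigma(u)\ge\alpha$, and $\Lambda(u)=0$ otherwise. To see that $\Lambda$ is a homomorphism, let first $\sigma(u),\sigma(v)\ge\alpha$. Then $xvx\in B_\alpha$, and so $xvx=x(xvx)x=x$. By normality,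
\[
ux=u(xvx)=uxvx=uvxx=uvx ,
\]
that is, $\Lambda(uv)=\Lambda(u)=\Lambda(u)\Lambda(v)$. If $\sigma(u)\not\ge\alpha$ or $\sigma(v)\not\ge\alpha$, then $\sigma(uv)\not\ge\alpha$, and both $\Lambda(uv)$ and $\Lambda(u)\Lambda(v)$ are $0$. Now $\Lambda(x)=x$ and $\Lambda(y)=yx\ne x$. The map $P^0\to L_2^0=\{p,q,0\}$ that fixes $0$, sends $x$ to $p$ and sends all other elements of $P$ to $q$ is a homomorphism. Its composition with $\Lambda$ separates $x$ and $y$ in $L_2^0\le S$.

\emph{Case 2b: $L_2^0\not\le S$.} Then $\kappa_l$ holds in $S$ by Lemma~\ref{lem:detect}, so $\kappa_l\in\Sigma(S)$ and $\kappa_l$ holds in $B$. Here only $L_2$ is at our disposal, and we need a left zero quotient of $B$ in which $x$ and $y$ remain different. Define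
\[
u\approx v\quad\Longleftrightarrow\quad uz=vz\ \text{ for some }z\in B .
\]
This relation is reflexive and symmetric. We use normality to check the rest.
\begin{itemize}
\item \emph{Transitivity.} If $uz=vz$ and $vt=wt$, then $u\cdot ztz=vztz=vtzz=vtz=wtz$ and $w\cdot ztz=wtzz=wtz$; so $u\approx w$.
\item \emph{Congruence.} Let $uz=vz$. Then $(wu)z=(wv)z$ for all $w$. Moreover $(uw)(zw)=uzww=uzw$ and $(vw)(zw)=vzww=vzw$, and these are equal. So $wu\approx wv$ and $uw\approx vw$.
\item \emph{Left zero quotient.} Since $(uv)v=uv=u\cdot v$, we have $uv\approx u$.
\item \emph{$x\not\approx y$.} If $xz=yz$, then $y'z=y(xz)=y(yz)=yz=xz$. Together with \eqref{eq:yprime}, $\kappa_l$ gives $x=y'$, a contradiction.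
\end{itemize}
Any map between left zero semigroups is a homomorphism. So we can follow $B\to B/{\approx}$ by a map $B/{\approx}\to L_2$ that separates the classes of $x$ and $y$. As $L_2\le S$, this is the desired homomorphism.

This proves the last statement of Theorem~\ref{thm:bands}, and with it (iii)$\Rightarrow$(i). The proof of Theorem~\ref{thm:bands} is complete. \qed

\section{The converse fails beyond bands}\label{sec:limits}

For completely regular semigroups, and hence for arbitrary finite semigroups, the absence of $L$ and $R$ does not guarantee a finite basis. By a theorem of Ol'shanskii \cite{Olshanskii}, a finite group has a finite basis of quasi-identities if and only if all its Sylow subgroups are abelian. So the quaternion group $Q_8$ has no finite basis. It contains neither $L$ nor $R$, since a group has only one idempotent.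

Here it does not matter whether quasi-identities are taken in the language of groups or of semigroups. Suppose that $\Sigma$ is a finite basis of the semigroup quasi-identities of $Q_8$, and let $G$ be a group satisfying $\Sigma$. Then $G$ satisfies all semigroup quasi-identities of $Q_8$, in particular $x^4=y^4$. So in $G$, as in $Q_8$, we may write $x^3$ for $x^{-1}$ and $x^4$ for the identity element, and every group quasi-identity of $Q_8$ becomes a semigroup quasi-identity that holds in $Q_8$, hence in $G$. Thus $\Sigma$ and the group axioms would form a finite basis of the group quasi-identities of $Q_8$, contrary to Ol'shanskii's theorem.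

In summary, containing $L$ or $R$ rules out a finite basis in all four classes of the question. The converse holds for bands, and fails for completely regular semigroups and for all finite semigroups.

\begin{thebibliography}{9}
\bibitem{MSS} Stuart Margolis, Franco Saliola, Benjamin Steinberg, \emph{Semigroups embeddable in hyperplane face monoids}, arXiv:1212.6683 (2012).
\bibitem{Olshanskii} Ol'shanskii, \emph{Conditional identities in finite groups}, Sib.\ Math.\ J.\ 15 (1974).
\end{thebibliography}

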